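\title{Disjunctive Satisfiability of Regular Quantifier-Free Theories}

\begin{abstract}
A regular first-order theory is a set of formulas whose parse trees form a regular tree language. We prove that it is decidable whether a regular theory of quantifier-free formulas, with equality and with arbitrary relation and function symbols, contains a satisfiable formula. The proof reduces the question to the existence of boundedly many ground terms, of prescribed types with respect to a finite tree automaton, none of which is a subterm of another, and it decides this antichain problem by a monotone counter system. The result extends to prenex existential formulas, where the problem is in NEXPTIME and is NP-hard. For existential formulas that are not prenex the problem is undecidable.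
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix a finite first-order signature $\Pi=(\mathcal C,\mathcal R,\mathcal F)$ of constant, relation and function symbols, with equality, and a finite set $\mathcal V$ of variables. We identify a formula over $\Pi$ and $\mathcal V$ with its parse tree. The nodes of this tree are labeled by Boolean connectives, by the unary symbols $\exists x$ and $\forall x$ for $x\in\mathcal V$, by the binary symbol $=$, by symbols of $\Pi$ and by variables. Because $\mathcal V$ is finite, this is a finite ranked alphabet, and it makes sense to ask whether a set of formulas is a regular tree language, that is, accepted by a finite tree automaton or, equivalently, generated by a regular tree grammar. A set $L$ of formulas with this property is a \emph{regular first-order theory}. It may be infinite, but it has a finite description, the grammar or automaton, which can serve as the input of a decision problem.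

Free variables are interpreted uniformly: a structure $\mathcal M$ comes with one assignment $\nu:\mathcal V\to|\mathcal M|$. Two questions can be asked about $L$.
\begin{itemize}
\item \emph{Conjunctive satisfiability}: is there a pair $(\mathcal M,\nu)$ that satisfies every formula of $L$?
\item \emph{Disjunctive satisfiability}: is there a formula $\varphi\in L$ and a pair $(\mathcal M,\nu)$ with $(\mathcal M,\nu)\models\varphi$?
\end{itemize}
For finite $L$ these are the satisfiability problems of the single formulas $\bigwedge L$ and $\bigvee L$, so both questions extend the classical decision problem from one formula to a finitely described infinite family. As in the classical case one restricts the input: for a class $\mathcal K$ of formulas, the problem \emph{for $\mathcal K$} admits only regular theories $L\subseteq\mathcal K$. Classes are written $[\text{prefix},\text{relations},\text{functions}]_=$, where the three entries restrict the quantifier prefix and the available relation and function symbols, and the subscript indicates that equality is allowed. Thus $[\text{none},\text{all},\text{all}]_=$ is the class of all quantifier-free formulas with equality: arbitrary Boolean combinations of atoms, with any number of relation and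 function symbols of any arities. It is a subclass of the Gurevich class $[\exists^*,\text{all},\text{all}]_=$, which consists of the prenex formulas $\exists x_1\cdots\exists x_m\,\psi$ with $m\ge0$ and $\psi$ quantifier-free.

Conjunctive satisfiability is known to be decidable for $[\text{none},\text{all},\text{all}]_=$. The problem treated here, which we take from Mathur, Mestel and Viswanathan~\cite{MMV}, asks whether the same holds for disjunctive satisfiability.

Which answer should one expect? A satisfiable quantifier-free formula has a finite model (Lemma~\ref{lem:finite}), so a search through all pairs of a formula of $L$ and a finite structure with an assignment finds a satisfiable member of $L$ if there is one. The issue is to recognize the negative instances, in which infinitely many formulas have to be refuted at once. There is reason for pessimism. A grammar can generate conjunctions, of unbounded length, of equations and negated equations between terms of unbounded depth, and it is tempting to encode the computations of a machine in this way: one conjunction for each candidate computation, satisfiable exactly when the candidate is correct. This encoding does succeed as soon as a variable may be quantified again inside a conjunction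 (Theorem~\ref{thm:more}(3)). Without quantifiers it cannot succeed.

\begin{theorem}\label{thm:main}
There is an algorithm which, given $\Pi$, $\mathcal V$ and a regular tree grammar or tree automaton that defines a set $L$ of quantifier-free formulas over $\Pi$ and $\mathcal V$, decides whether some $\varphi\in L$ is satisfiable.
\end{theorem}

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] Disjunctive satisfiability is decidable for the Gurevich class $[\exists^*,\text{all},\text{all}]_=$ of prenex existential formulas. The answer is the same over finite structures.
\item[(2)] The problem in \emph{(1)}, with $\Pi$ and $\mathcal V$ part of the input, is in NEXPTIME and is NP-hard.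
\item[(3)] For existential formulas that are not required to be prenex, built from equations and negated equations by $\wedge$ and $\exists$ only, disjunctive satisfiability is undecidable, even with three variables, one constant, two unary function symbols and no relation symbols.
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:main} is self-contained. The upper bound in Theorem~\ref{thm:more}(2) uses the NEXPTIME bound for positive and negative set constraints~\cite{St,CP}.

Section~\ref{sec:example} shows the method on a signature with one unary function symbol. After the conventions of Section~\ref{sec:grammars}, the proof of Theorem~\ref{thm:main} is a chain of reductions. Section~\ref{sec:core} removes connectives and relations and leaves boundedly many requirements $c_i=t_i$, where the $c_i$ are taken from a set of pairwise distinct constants and $t_i$ ranges over a regular language of terms. Section~\ref{sec:rules} shows that a model can be taken to be given by boundedly many ground rewrite rules whose left sides form an antichain in the subterm order. Section~\ref{sec:types} expresses everything except the antichain condition by a finite automaton. Sections~\ref{sec:counter} and~\ref{sec:backward} decide the antichain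 condition by counting terms. Sections~\ref{sec:gurevich}, \ref{sec:complexity} and~\ref{sec:undec} prove the three parts of Theorem~\ref{thm:more}.

\section{One unary function symbol}\label{sec:example}

Let the signature consist of constants $a,b$ and a unary function symbol $f$. Let $I$ and $J$ be sets of positive integers such that the languages $\{f^i(a):i\in I\}$ and $\{f^j(a):j\in J\}$ are regular, and let $L$ be the regular theory of all formulas
\[
\varphi_{i,j}\;=\;\neg(a=b)\ \wedge\ f^i(a)=a\ \wedge\ f^j(a)=b\qquad(i\in I,\ j\in J).
\]
The formula $\varphi_{i,j}$ is satisfiable if and only if $i$ does not divide $j$. Indeed, if $i$ divides $j$, then $f^i(a)=a$ forces $f^j(a)=a$, so $a=b$. Otherwise take the universe $\mathbb Z/i\mathbb Z$ with $f(x)=x+1$, $a=0$ and $b=j\bmod i\ne0$. So even in this small case the two terms interact arithmetically. We now solve the case without arithmetic, in a way that generalizes.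

Suppose that $i$ does not divide $j$. Read the two equations as rewrite rules $f^i(a)\to a$ and $f^j(a)\to b$, and use each rule to shorten the left side of the other. As long as the exponent in the second rule exceeds $i$, the term $f^i(a)$ occurs inside its left side and can be replaced by $a$. This ends with the rule $f^r(a)\to b$, where $r=j\bmod i$ and $0<r<i$. Now $f^r(a)$ occurs inside $f^i(a)$, and replacing it by $b$ gives $f^s(b)\to a$ with $s=i-r$. The two rules
\[
f^r(a)\to b,\qquad f^s(b)\to a
\]
cannot be shortened further, because neither left side is a subterm of the other. Conversely, any $r,s\ge1$ define a structure: the terms $a,f(a),\dots,f^{r-1}(a),b,f(b),\dots,f^{s-1}(b)$, to which no rule applies, arranged in a cycle of length $r+s$ along which $f$ moves. In this cycle $a\ne b$ holds automatically, $f^i(a)=a$ holds if and only if $i=m(r+s)$ for some $m\ge0$, and $f^j(a)=b$ holds if and only if $j=r+m(r+s)$ for some $m\ge0$. Hence $L$ contains a satisfiable formula if and only if there are $r,s\ge1$ such that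
\begin{equation}\label{eq:example}
m(r+s)\in I\ \text{ for some }m\ge0\qquad\text{and}\qquad r+m'(r+s)\in J\ \text{ for some }m'\ge0 .
\end{equation}

The gain is that \eqref{eq:example} sees $r$ and $s$ only through a finite automaton. An automaton on the terms $f^i(a)$ is an automaton on unary words, so there are a finite set $P$, a map $\mu:P\to P$, an element $p_0\in P$ and subsets $P_I,P_J\subseteq P$ such that $i\in I$ if and only if $\mu^i(p_0)\in P_I$, and $j\in J$ if and only if $\mu^j(p_0)\in P_J$. Condition \eqref{eq:example} says that $(\mu^s\mu^r)^m(p_0)\in P_I$ for some $m$ and $\mu^r(\mu^s\mu^r)^{m'}(p_0)\in P_J$ for some $m'$. It depends only on the pair of maps $(\mu^r,\mu^s)$. The set $\{\mu^r:r\ge1\}$ is finite and computable, so we can test all pairs.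

Three features of this computation shape the general proof. First, shortening never increases the number of rules. Second, the final left sides need not belong to the given languages ($f^s(b)$ does not even contain $a$), so the automaton has to be run repeatedly through the rules, as in the power $(\mu^s\mu^r)^m$. Third, $r$ and $s$ could be chosen independently only because the two left sides end in different constants. Two left sides $f^r(a)$ and $f^{r'}(a)$ are never incomparable in the subterm order, whatever their behavior in the automaton. In general the existence of incomparable left sides with prescribed behavior is a separate problem, and it is the main one.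

\section{Grammars and conventions}\label{sec:grammars}

A \emph{ranked alphabet} is a finite set of symbols, each with an arity $r\ge0$. Trees over it are defined inductively: if $\sigma$ has arity $r$ and $t_1,\dots,t_r$ are trees, then $\sigma(t_1,\dots,t_r)$ is a tree. We write $|t|$ for the number of nodes of $t$. A \emph{regular tree grammar} has finitely many nonterminals, among them a start symbol $S$, and finitely many productions $N\to\xi$, where $\xi$ is a tree whose leaves may be nonterminals. The language $L(N)$ consists of the trees without nonterminals that are obtained from $N$ by repeatedly replacing a nonterminal by the right side of one of its productions, and the grammar defines $L=L(S)$. A tree automaton with transitions $\sigma(q_1,\dots,q_r)\to q$ is read as the grammar with productions $N_q\to\sigma(N_{q_1},\dots,N_{q_r})$ and $S\to N_q$ for each final state $q$.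

A grammar is \emph{normalized} if all productions have the form $N\to\sigma(N_1,\dots,N_r)$ with nonterminals $N_j$, and \emph{trimmed} if every nonterminal is productive ($L(N)\ne\emptyset$) and reachable from $S$. Every grammar with $L\ne\emptyset$ can be normalized and trimmed in polynomial time without changing $L$: introduce a new nonterminal for each inner node and each terminal leaf below the root of a right side; remove the chain productions $N\to N'$ by giving $N$ the remaining productions of every $N'$ that is reachable from $N$ by chain productions; delete first the unproductive and then the unreachable nonterminals. If $S$ is unproductive, then $L=\emptyset$ and the answer is negative. So we assume that the grammar is normalized and trimmed. Then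
\begin{equation}\label{eq:independent}
L(N)=\bigl\{\sigma(t_1,\dots,t_r):\ N\to\sigma(N_1,\dots,N_r)\text{ is a production and }t_j\in L(N_j)\text{ for all }j\bigr\}.
\end{equation}
The subtrees $t_1,\dots,t_r$ are chosen independently of each other. This is the property of regularity on which the proof rests.

Each nonterminal generates only formulas or only terms. For $S$ this holds because every tree of $L$ is a formula. Any other nonterminal $N$ is reachable, and all nonterminals are productive, so there is a tree with one hole, not at the root, such that inserting any $t\in L(N)$ into the hole gives a member of $L$; the symbol above the hole determines whether $t$ must be a term or a formula. We speak of \emph{formula nonterminals} and \emph{term nonterminals}, and we write $\mathcal N$ for the set of the latter. Productions of term nonterminals involve only term nonterminals.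

Structures are nonempty. A Boolean connective is any symbol $\beta$ of arity $r\ge0$ with a truth table $\beta:\{0,1\}^r\to\{0,1\}$; the case $r=0$ covers $\top$ and $\bot$. We write $\mathfrak M$ for a pair $(\mathcal M,\nu)$ and $t^{\mathfrak M}$ for the value of a term $t$; in quantifier-free formulas the variables behave as constants interpreted by $\nu$. Nullary function symbols are counted as constants, so all symbols of $\mathcal F$ have arity at least $1$. We delete the symbols of $\Pi$ and the variables that do not occur in the grammar, and if afterwards $\mathcal C\cup\mathcal V$ is empty we add one constant. Neither step affects satisfiability or finite satisfiability, since additional symbols can be interpreted arbitrarily in a nonempty universe.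

\section{From formulas to the core problem}\label{sec:core}

In this section $L$ consists of quantifier-free formulas. Since the grammar is trimmed, no production contains a quantifier.

\subsection{Boundedly many atoms}

A formula of $L$ can contain arbitrarily many atoms. In a fixed $\mathfrak M$, however, the connectives above an atom see only its truth value, and the grammar sees only the production that generated it. Two atoms that agree in both respects are interchangeable. This suggests recording exactly these two pieces of information.

An \emph{atomic production} is a production $N\to R(N_1,\dots,N_r)$ with $R\in\mathcal R$ or a production $N\to(N_1=N_2)$. A \emph{fact} is a pair $(\pi,b)$ of an atomic production $\pi$ and a truth value $b\in\{0,1\}$. It is \emph{realized} in $\mathfrak M$ if there are terms $t_j\in L(N_j)$ such that the atom $R(t_1,\dots,t_r)$, respectively $t_1=t_2$, has truth value $b$ in $\mathfrak M$. Let $\operatorname{Real}(\mathfrak M)$ be the set of facts realized in $\mathfrak M$. For a set $\Theta$ of facts let $\operatorname{Der}(\Theta)$ be the least set of pairs $(N,b)$ that is closed under the following two rules: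
\begin{itemize}
\item[(D1)] if $(\pi,b)\in\Theta$ and $\pi$ has left side $N$, then $(N,b)$ is in the set;
\item[(D2)] if $N\to\beta(N_1,\dots,N_r)$ is a production with a connective $\beta$, the pairs $(N_j,b_j)$ are in the set, and $\beta(b_1,\dots,b_r)=b$, then $(N,b)$ is in the set.
\end{itemize}
The set $\operatorname{Der}(\Theta)$ is computed by applying the rules until nothing new appears, and $\Theta\subseteq\Theta'$ implies $\operatorname{Der}(\Theta)\subseteq\operatorname{Der}(\Theta')$.

\begin{lemma}\label{lem:der}
Let $N$ be a formula nonterminal and $b\in\{0,1\}$. Some $\varphi\in L(N)$ has truth value $b$ in $\mathfrak M$ if and only if $(N,b)\in\operatorname{Der}(\operatorname{Real}(\mathfrak M))$.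
\end{lemma}

\begin{proof}
Let $\varphi\in L(N)$ have truth value $b$; we use induction on $|\varphi|$. By \eqref{eq:independent}, $\varphi=\sigma(\xi_1,\dots,\xi_r)$ for a production $\pi$ of the form $N\to\sigma(N_1,\dots,N_r)$ and trees $\xi_j\in L(N_j)$. If $\pi$ is atomic, then $(\pi,b)$ is realized and (D1) applies. Otherwise $\sigma$ is a connective, the $\xi_j$ are formulas with truth values $b_j$ such that $\sigma(b_1,\dots,b_r)=b$, and the induction hypothesis and (D2) apply.

Conversely, let $W$ be the set of pairs $(N,b)$ such that some $\varphi\in L(N)$ has truth value $b$ in $\mathfrak M$. It is closed under (D1) for $\Theta=\operatorname{Real}(\mathfrak M)$, since a witnessing atom lies in $L(N)$ by \eqref{eq:independent}. It is closed under (D2): if $\varphi_j\in L(N_j)$ has truth value $b_j$, then $\beta(\varphi_1,\dots,\varphi_r)$ lies in $L(N)$ by \eqref{eq:independent} and has truth value $\beta(b_1,\dots,b_r)$. Hence $W$ contains the least closed set.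
\end{proof}

The lemma uses that all subformulas are evaluated in the same $\mathfrak M$. Below a quantifier the assignment changes, and Section~\ref{sec:undec} shows that the conclusion drawn next is then lost.

\begin{proposition}\label{prop:facts}
$L$ contains a satisfiable formula if and only if there is a set $\Theta$ of facts with $(S,1)\in\operatorname{Der}(\Theta)$ such that $\Theta\subseteq\operatorname{Real}(\mathfrak M)$ for some $\mathfrak M$.
\end{proposition}

\begin{proof}
If $\mathfrak M\models\varphi$ with $\varphi\in L$, take $\Theta=\operatorname{Real}(\mathfrak M)$ and apply Lemma~\ref{lem:der}. If $\Theta\subseteq\operatorname{Real}(\mathfrak M)$ and $(S,1)\in\operatorname{Der}(\Theta)$, then $(S,1)\in\operatorname{Der}(\operatorname{Real}(\mathfrak M))$, and Lemma~\ref{lem:der} gives a formula of $L$ that is true in $\mathfrak M$.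
\end{proof}

\begin{remark}\label{rem:atoms}
Fix one witnessing atom for each fact realized in $\mathfrak M$, and admit in the definition of $W$ only formulas all of whose atoms are among the chosen ones. This smaller set is still closed under (D1) and (D2). So if $L$ contains a satisfiable formula, it contains one with at most twice as many distinct atoms as there are atomic productions. This is why long conjunctions cannot encode long computations.
\end{remark}

\subsection{Naming the values}

There are finitely many sets $\Theta$, so it remains to decide whether a given $\Theta$ is realized in some $\mathfrak M$. The facts of $\Theta$ speak about the values of boundedly many unknown terms. We name these values by new constants and guess which named values coincide. After that, relations and negated equations can be settled by inspecting the guess, and only equations between a constant and an unknown term remain.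

Let $C$ be a finite nonempty set of constants, $\Sigma=C\cup\mathcal F$, and $T$ the set of ground terms over $\Sigma$, that is, of trees over the ranked alphabet $\Sigma$. A \emph{$\Sigma$-algebra} $\mathfrak A$ is a nonempty set with an element $c^{\mathfrak A}$ for each $c\in C$ and an operation $f^{\mathfrak A}$ of the right arity for each $f\in\mathcal F$; each $t\in T$ has a value $t^{\mathfrak A}$. Given a normalized grammar over $\Sigma$ with set of nonterminals $\mathcal N$, put
\[
V_N(\mathfrak A)=\{t^{\mathfrak A}:t\in L(N)\}\qquad(N\in\mathcal N).
\]
By \eqref{eq:independent} these sets have two closure properties: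
\begin{itemize}
\item[(V1)] if $N\to c$ is a production, then $c^{\mathfrak A}\in V_N(\mathfrak A)$;
\item[(V2)] if $N\to f(N_1,\dots,N_r)$ is a production and $u_j\in V_{N_j}(\mathfrak A)$ for all $j$, then $f^{\mathfrak A}(u_1,\dots,u_r)\in V_N(\mathfrak A)$.
\end{itemize}

\begin{definition}[core problem]\label{def:core}
An instance consists of $C$, $\mathcal F$, a normalized grammar over $\Sigma=C\cup\mathcal F$ with nonterminals $\mathcal N$, and \emph{requirements} $(c_1,N_1),\dots,(c_k,N_k)\in C\times\mathcal N$. A \emph{solution} is a $\Sigma$-algebra $\mathfrak A$ in which distinct elements of $C$ denote distinct elements and $c_i^{\mathfrak A}\in V_{N_i}(\mathfrak A)$ for all $i$. The question is whether a solution exists.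
\end{definition}

The theory of Section~\ref{sec:example} is an instance with $C=\{a,b\}$ and $k=2$. Without the distinctness condition the problem would be trivial, since the one-element algebra meets every requirement $(c_i,N_i)$ with $L(N_i)\neq\emptyset$.

Fix $\Theta$. For each fact $\theta\in\Theta$ and each argument position $j$ of its atom, let $N_{\theta,j}$ be the nonterminal at that position and let $d_{\theta,j}$ be a new constant. The set $\Gamma=\mathcal C\cup\mathcal V\cup\{d_{\theta,j}\}$ is nonempty, and it is finite because $\mathcal C$, $\mathcal V$ and $\Theta$ are. An equivalence relation $\approx$ on $\Gamma$ is \emph{admissible} if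
\begin{itemize}
\item[(A1)] for each fact $\theta=(\pi,b)\in\Theta$ whose atom is an equation, $d_{\theta,1}\approx d_{\theta,2}$ if and only if $b=1$;
\item[(A2)] for any two facts $\theta=(\pi,1)$ and $\theta'=(\pi',0)$ in $\Theta$ with the same relation symbol $R$, there is a position $j$ with $d_{\theta,j}\not\approx d_{\theta',j}$.
\end{itemize}
(For nullary $R$, condition (A2) forbids such a pair of facts.) An admissible $\approx$ defines an instance of the core problem: $C$ is the set of classes $[\gamma]$, $\gamma\in\Gamma$; the grammar consists of the productions of the term nonterminals, with each production $N\to\gamma$ for $\gamma\in\mathcal C\cup\mathcal V$ replaced by $N\to[\gamma]$; and the requirements are the pairs $([d_{\theta,j}],N_{\theta,j})$. If $\bar t$ denotes the term $t$ with each leaf $\gamma$ replaced by $[\gamma]$, the new grammar generates from $N$ exactly the terms $\bar t$ with $t$ generated from $N$ by the old one.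

\begin{lemma}\label{lem:core}
There is an $\mathfrak M$ with $\Theta\subseteq\operatorname{Real}(\mathfrak M)$ if and only if, for some admissible $\approx$, the instance of the core problem defined by $\approx$ has a solution.
\end{lemma}

\begin{proof}
Let $\mathfrak M$ realize $\Theta$. For each $\theta\in\Theta$ fix witnessing terms $t_{\theta,j}$, interpret $d_{\theta,j}$ by $t_{\theta,j}^{\mathfrak M}$, and let $\gamma\approx\gamma'$ if and only if $\gamma^{\mathfrak M}=\gamma'^{\,\mathfrak M}$. Condition (A1) holds because $t_{\theta,1}=t_{\theta,2}$ has truth value $b$. Condition (A2) holds because otherwise $R$ would both hold and fail on the same tuple. Let $\mathfrak A$ have the universe and the operations of $\mathfrak M$, and $[\gamma]^{\mathfrak A}=\gamma^{\mathfrak M}$. This is well defined and injective on $C$ by the choice of $\approx$. Since $\bar t^{\,\mathfrak A}=t^{\mathfrak M}$ for all $t$, we get $[d_{\theta,j}]^{\mathfrak A}=\bar t_{\theta,j}^{\;\mathfrak A}\in V_{N_{\theta,j}}(\mathfrak A)$.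

Conversely, let $\approx$ be admissible and $\mathfrak A$ a solution. Let $\mathfrak M$ have the universe and the operations of $\mathfrak A$, interpret each $\gamma\in\mathcal C\cup\mathcal V$ by $[\gamma]^{\mathfrak A}$, and let $R$ hold exactly on the tuples $\bar v_\theta=([d_{\theta,j}]^{\mathfrak A})_j$ for the facts $\theta=(\pi,1)\in\Theta$ with relation symbol $R$. Again $t^{\mathfrak M}=\bar t^{\,\mathfrak A}$, so the requirements provide terms $t_{\theta,j}$ generated from $N_{\theta,j}$ by the old grammar with $t_{\theta,j}^{\mathfrak M}=[d_{\theta,j}]^{\mathfrak A}$. We check that they witness $\theta=(\pi,b)$. If the atom is an equation, then $t_{\theta,1}^{\mathfrak M}=t_{\theta,2}^{\mathfrak M}$ if and only if $d_{\theta,1}\approx d_{\theta,2}$, because distinct classes denote distinct elements, and (A1) applies. If the atom has relation symbol $R$ and $b=1$, then $R$ holds on $\bar v_\theta$ by definition. If $b=0$ and $R$ held on $\bar v_\theta$, then $\bar v_\theta=\bar v_{\theta''}$ for a fact $\theta''=(\pi'',1)\in\Theta$ with symbol $R$, so $d_{\theta,j}\approx d_{\theta'',j}$ for all $j$ by distinctness, contrary to (A2).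
\end{proof}

There are finitely many equivalence relations on $\Gamma$. So it suffices to decide the core problem, and Sections~\ref{sec:rules} to~\ref{sec:backward} work with a fixed instance of it.

\section{Boundedly many rewrite rules}\label{sec:rules}

A solution involves two unbounded choices, an algebra and terms $t_i\in L(N_i)$. We remove the first by showing that the algebra can be taken from a family in which the constants are distinct by construction, like the cycles of Section~\ref{sec:example}.

The \emph{immediate subterms} of $f(t_1,\dots,t_r)$ are $t_1,\dots,t_r$; a \emph{proper subterm} of $t$ is a subterm of an immediate subterm of $t$. A set of terms is an \emph{antichain} if none of its elements is a proper subterm of another. A \emph{system} is a function $\rho:D\to C$ whose domain $D$ is a finite antichain contained in $T\setminus C$. We think of it as the set of rules $\tau\to\rho(\tau)$. A term is \emph{irreducible} if it has no subterm in $D$. The set $\mathrm{Irr}$ of irreducible terms contains $C$. Define an algebra $\mathfrak A_\rho$ with universe $\mathrm{Irr}$ by $c^{\mathfrak A_\rho}=c$ and, for $u_1,\dots,u_r\in\mathrm{Irr}$,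
\[
f^{\mathfrak A_\rho}(u_1,\dots,u_r)=
\begin{cases}
\rho(f(u_1,\dots,u_r)) & \text{if } f(u_1,\dots,u_r)\in D,\\
f(u_1,\dots,u_r) & \text{otherwise.}
\end{cases}
\]
Both values are irreducible: the first is a constant, and the second is not in $D$ and has irreducible immediate subterms. Distinct constants are distinct elements of $\mathfrak A_\rho$. Moreover,
\begin{equation}\label{eq:eval}
u^{\mathfrak A_\rho}=u\quad(u\in\mathrm{Irr}),\qquad\qquad \tau^{\mathfrak A_\rho}=\rho(\tau)\quad(\tau\in D).
\end{equation}
The first equation follows by induction on $|u|$, since subterms of irreducible terms are irreducible. For the second, write $\tau=f(u_1,\dots,u_r)$. A subterm of $u_j$ in $D$ would be a proper subterm of $\tau$ in $D$, which the antichain condition excludes. So each $u_j$ is irreducible and evaluates to itself, and $\tau^{\mathfrak A_\rho}=f^{\mathfrak A_\rho}(u_1,\dots,u_r)=\rho(\tau)$. The antichain condition cannot be dropped here: for the rules $f(a)\to a$ and $f(f(a))\to b$ the same construction evaluates $f(f(a))$ to $a$.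

Recall that a \emph{congruence} on $T$ is an equivalence relation $\equiv$ such that $t_j\equiv t_j'$ for all $j$ implies $f(t_1,\dots,t_r)\equiv f(t'_1,\dots,t'_r)$. Replacing an occurrence of a subterm by a congruent term gives a congruent term. For $E\subseteq T\times T$ let $\equiv_E$ be the least congruence containing $E$. In any algebra $\mathfrak A$ the relation $t^{\mathfrak A}=t'^{\,\mathfrak A}$ is a congruence. Hence, if the pairs of $E$ hold in $\mathfrak A$ as equations, then $t\equiv_Et'$ implies $t^{\mathfrak A}=t'^{\,\mathfrak A}$.

\begin{lemma}\label{lem:rules}
The core instance has a solution if and only if there is a system $\rho:D\to C$ with $|D|\le k$ such that $c_i\in V_{N_i}(\mathfrak A_\rho)$ for all $i$.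
\end{lemma}

\begin{proof}
If such a system exists, then $\mathfrak A_\rho$ is a solution. Conversely, let $\mathfrak A$ be a solution and choose $t_i\in L(N_i)$ with $t_i^{\mathfrak A}=c_i^{\mathfrak A}$. Call a set $E\subseteq(T\setminus C)\times C$ of rules $\tau\to c$ \emph{good} if $|E|\le k$, every rule of $E$ holds in $\mathfrak A$ as an equation, and $t_i\equiv_Ec_i$ for all $i$. The set $\{t_i\to c_i:t_i\notin C\}$ is good: if $t_i\in C$, then $t_i=c_i$ because distinct constants denote distinct elements of $\mathfrak A$. Choose a good set $E$ for which $\sum_{(\tau\to c)\in E}|\tau|$ is minimal.

\emph{The left sides form an antichain.} Suppose that $\tau\to c$ and $\tau'\to c'$ are in $E$ and that $\tau$ is a proper subterm of $\tau'$. Let $\tau''$ be obtained from $\tau'$ by replacing one occurrence of $\tau$ by $c$, and let $E'$ be obtained from $E$ by removing $\tau'\to c'$ and adding $\tau''\to c'$. The root of $\tau''$ is the root of $\tau'$, so $\tau''\notin C$. Since $\tau\notin C$ and the symbols of $\mathcal F$ have positive arity, $|\tau|\ge2$, so $|\tau''|<|\tau'|$ and $E'$ has a smaller sum than $E$. The new rule holds in $\mathfrak A$, because $\tau^{\mathfrak A}=c^{\mathfrak A}$ gives $\tau''^{\,\mathfrak A}=\tau'^{\,\mathfrak A}=c'^{\,\mathfrak A}$.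 The rule $\tau\to c$ remains in $E'$, so $\tau'\equiv_{E'}\tau''\equiv_{E'}c'$; thus $\equiv_{E'}$ contains $E$ and therefore $\equiv_E$. So $E'$ is good, contrary to minimality.

\emph{The set $E$ is a function.} If $\tau\to c$ and $\tau\to c'$ are in $E$, then $c^{\mathfrak A}=\tau^{\mathfrak A}=c'^{\,\mathfrak A}$, so $c=c'$ by distinctness.

Hence $E$ is the graph of a system $\rho$ with $|D|\le k$. By \eqref{eq:eval} all rules of $E$ hold in $\mathfrak A_\rho$, so $t_i\equiv_Ec_i$ gives $t_i^{\mathfrak A_\rho}=c_i$, and $c_i\in V_{N_i}(\mathfrak A_\rho)$.
\end{proof}

\section{Values as states of an automaton}\label{sec:types}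

Lemma~\ref{lem:rules} bounds the number of rules but not the size of their left sides. We show next that the condition $c_i\in V_{N_i}(\mathfrak A_\rho)$ depends on each left side only through the state it reaches in a finite automaton.

\subsection{Labeling the constants}

In $\mathfrak A_\rho$ a constant $c$ can belong to $V_N$ although $N\to c$ is not a production, namely when a term of $L(N)$ evaluates to $c$ through a rule. Once this is known, $c$ can be treated as if $N\to c$ were a production, which may put further constants into further sets $V_{N'}$. We compute this process in stages.

A \emph{labeling} is a map $a:C\to2^{\mathcal N}$; labelings are compared pointwise by inclusion. For $f\in\mathcal F$ of arity $r$ and $P_1,\dots,P_r\subseteq\mathcal N$ let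
\[
\delta_f(P_1,\dots,P_r)=\{N:\ \text{there is a production }N\to f(N_1',\dots,N_r')\text{ with }N'_j\in P_j\text{ for all }j\}.
\]
Extend $a$ to $a^*:T\to2^{\mathcal N}$ by $a^*(c)=a(c)$ and $a^*(f(t_1,\dots,t_r))=\delta_f(a^*(t_1),\dots,a^*(t_r))$. This is the subset construction. Let $G[a]$ be the grammar with the given productions $N\to f(N_1',\dots,N_r')$, $f\in\mathcal F$, and with the leaf productions $N\to c$ for $N\in a(c)$, and let $L_a(N)$ be the language that it generates from $N$. Induction on $|t|$ with \eqref{eq:independent} gives
\begin{equation}\label{eq:subset}
N\in a^*(t)\iff t\in L_a(N),
\end{equation}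
and $a\subseteq a'$ implies $a^*(t)\subseteq a'^{\,*}(t)$, because each $\delta_f$ is monotone.

Let $\rho:D\to C$ be a system and write $V_N$ for $V_N(\mathfrak A_\rho)$. A labeling $a$ is \emph{sound} for $\rho$ if $N\in a(c)$ implies $c\in V_N$.

\begin{lemma}\label{lem:sound}
If $a$ is sound for $\rho$, $t\in T$ and $N\in a^*(t)$, then $t^{\mathfrak A_\rho}\in V_N$.
\end{lemma}

\begin{proof}
Induction on $|t|$. For $t\in C$ this is soundness. For $t=f(t_1,\dots,t_r)$ there is a production $N\to f(N_1',\dots,N_r')$ with $N'_j\in a^*(t_j)$, so $t_j^{\mathfrak A_\rho}\in V_{N'_j}$ for all $j$, and (V2) gives $t^{\mathfrak A_\rho}\in V_N$.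
\end{proof}

Define labelings $\alpha_0,\alpha_1,\dots$, the \emph{stages} of $\rho$, by $\alpha_0(c)=\{N:\ N\to c\text{ is a production}\}$ and
\begin{equation}\label{eq:stages}
\alpha_{m+1}(c)=\alpha_0(c)\ \cup\bigcup_{\tau\in D,\ \rho(\tau)=c}\alpha_m^*(\tau).
\end{equation}
Only $\alpha_0$ is independent of $\rho$. The right side of \eqref{eq:stages} is monotone in $\alpha_m$, and $\alpha_0\subseteq\alpha_1$, so $\alpha_0\subseteq\alpha_1\subseteq\cdots$. Once two consecutive stages agree, all later stages agree with them. The number $\sum_c|\alpha_m(c)|$ lies between $0$ and $h:=|C|\cdot|\mathcal N|$, so it can increase at most $h$ times, and $\alpha_m=\alpha_h$ for all $m\ge h$.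

\begin{lemma}\label{lem:values}
For $u\in\mathrm{Irr}$ and $N\in\mathcal N$ we have $u\in V_N(\mathfrak A_\rho)$ if and only if $N\in\alpha_h^*(u)$. In particular, $c\in V_N(\mathfrak A_\rho)$ if and only if $N\in\alpha_h(c)$.
\end{lemma}

\begin{proof}
Every $\alpha_m$ is sound. For $m=0$ this is (V1). If $\alpha_m$ is sound and $N\in\alpha_{m+1}(c)\setminus\alpha_0(c)$, then $N\in\alpha_m^*(\tau)$ for some $\tau\in D$ with $\rho(\tau)=c$, and Lemma~\ref{lem:sound} and \eqref{eq:eval} give $c=\tau^{\mathfrak A_\rho}\in V_N$. So if $u\in\mathrm{Irr}$ and $N\in\alpha_h^*(u)$, then $u=u^{\mathfrak A_\rho}\in V_N$ by Lemma~\ref{lem:sound}.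

For the other direction we show by induction on $|t|$ that $t\in L(N)$ implies $N\in\alpha_h^*(t^{\mathfrak A_\rho})$. If $t=c$, then $N\in\alpha_0(c)\subseteq\alpha_h(c)$. Let $t=f(t_1,\dots,t_r)$ with a production $N\to f(N_1',\dots,N_r')$ and $t_j\in L(N_j')$. Put $u_j=t_j^{\mathfrak A_\rho}$ and $u=f(u_1,\dots,u_r)$. By induction $N_j'\in\alpha_h^*(u_j)$, so $N\in\alpha_h^*(u)$. If $u\notin D$, then $t^{\mathfrak A_\rho}=u$ and we are done. If $u\in D$, then $t^{\mathfrak A_\rho}=\rho(u)$ and $N\in\alpha^*_h(u)\subseteq\alpha_{h+1}(\rho(u))=\alpha_h(\rho(u))$.
\end{proof}

\begin{example}\label{ex:stages}
Take $I=\{2\}$ and $J=\{j:j\ge2\}$ in Section~\ref{sec:example}, with the grammar $A_0\to a$, $A_1\to f(A_0)$, $N_1\to f(A_1)$, $N_2\to f(A_1)$, $N_2\to f(N_2)$ and the requirements $(a,N_1)$, $(b,N_2)$. For the system $f(a)\to b$, $f(b)\to a$ the recursion \eqref{eq:stages} reads $\alpha_{m+1}(a)=\{A_0\}\cup\delta_f(\alpha_m(b))$ and $\alpha_{m+1}(b)=\delta_f(\alpha_m(a))$, where $\delta_f(P)$ contains $A_1$ if $A_0\in P$, contains $N_1$ and $N_2$ if $A_1\in P$, and contains $N_2$ if $N_2\in P$. This gives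
\[
\begin{array}{c|cccc}
m&0&1&2&\ge3\\\hline
\alpha_m(a)&\{A_0\}&\{A_0\}&\{A_0,N_1,N_2\}&\{A_0,N_1,N_2\}\\
\alpha_m(b)&\emptyset&\{A_1\}&\{A_1\}&\{A_1,N_2\}
\end{array}
\]
Both requirements are met, the second only at stage $3$: evaluating the witness $f^3(a)$ takes three applications of rules.
\end{example}

\subsection{Types and guesses}

To evaluate \eqref{eq:stages} we need the sets $\alpha_m^*(\tau)$, which depend on the unknown stages $\alpha_m$. There are only finitely many labelings, so we guess them first and verify the recursion afterwards. It is not enough to guess the limit and to verify that it is a fixed point of \eqref{eq:stages}, since a fixed point may justify itself in a circle. For $C=\{c,d\}$, productions $N\to d$ and $N\to f(N)$, and the single rule $f(c)\to c$, the labeling $a(c)=a(d)=\{N\}$ is a fixed point, but $V_N=\{f^i(d):i\ge0\}$ does not contain $c$. We therefore guess all stages up to $h$ and run their subset constructions in parallel.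

Let $Q=(2^{\mathcal N})^{h+1}$, and write $q[m]$ for the $m$-th component of $q\in Q$, $0\le m\le h$. Given labelings $\bar a=(a_0,\dots,a_h)$, the \emph{state} of a term $t$ is
\[
\operatorname{st}(t)=(a_0^*(t),\dots,a_h^*(t))\in Q .
\]
A \emph{type} is a tuple $\omega=(\sigma,q_1,\dots,q_r)$ with $\sigma\in\Sigma$ of arity $r\ge0$ and $q_j\in Q$. The set $\Omega$ of types is finite. The type of the term $\sigma(t_1,\dots,t_r)$ is $(\sigma,\operatorname{st}(t_1),\dots,\operatorname{st}(t_r))$, so each term has exactly one type. Define $\operatorname{res}(\omega)\in Q$ by $\operatorname{res}(\omega)[m]=a_m(c)$ for $\omega=(c)$ and $\operatorname{res}(\omega)[m]=\delta_f(q_1[m],\dots,q_r[m])$ for $\omega=(f,q_1,\dots,q_r)$. Then every term $t$ of type $\omega$ has state $\operatorname{st}(t)=\operatorname{res}(\omega)$. In other words, $\operatorname{st}$ is computed by a deterministic bottom-up tree automaton, and the type of $t$ is the transition used at its root. States would suffice in this section; we prescribe types because terms of a given type are easy to count in Section~\ref{sec:counter}.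

A \emph{guess} consists of labelings $\bar a=(a_0,\dots,a_h)$, a number $K\le k$, types $\omega_1,\dots,\omega_K$ with root symbols in $\mathcal F$, and constants $e_1,\dots,e_K\in C$, such that
\begin{itemize}
\item[(G1)] $a_0=\alpha_0$;
\item[(G2)] $a_{m+1}(c)=\alpha_0(c)\cup\bigcup_{\ell:\,e_\ell=c}\operatorname{res}(\omega_\ell)[m]$ for all $m<h$ and $c\in C$;
\item[(G3)] $N_i\in a_h(c_i)$ for all $i\le k$.
\end{itemize}
The guesses form a finite, computable set.

\begin{proposition}\label{prop:AC}
The core instance has a solution if and only if there are a guess and distinct terms $\tau_1,\dots,\tau_K$ that form an antichain, such that $\tau_\ell$ has type $\omega_\ell$ with respect to $\bar a$ for all $\ell$.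
\end{proposition}

\begin{proof}
Let a guess and such terms be given. The $\tau_\ell$ are not constants, since their root symbols lie in $\mathcal F$, so $\rho(\tau_\ell)=e_\ell$ defines a system with $K\le k$ rules. Its stages satisfy $\alpha_m=a_m$ for $m\le h$: this is (G1) for $m=0$, and if $\alpha_m=a_m$, then $\alpha_m^*(\tau_\ell)=\operatorname{st}(\tau_\ell)[m]=\operatorname{res}(\omega_\ell)[m]$, so \eqref{eq:stages} and (G2) define the same labeling at stage $m+1$. By (G3) and Lemma~\ref{lem:values}, $c_i\in V_{N_i}(\mathfrak A_\rho)$ for all $i$, so $\mathfrak A_\rho$ is a solution.

Conversely, let a solution exist and let $\rho$ be a system as in Lemma~\ref{lem:rules}, with $D=\{\tau_1,\dots,\tau_K\}$. Put $a_m=\alpha_m$ and $e_\ell=\rho(\tau_\ell)$, and let $\omega_\ell$ be the type of $\tau_\ell$ with respect to $\bar a$. Then (G1) is trivial, (G2) is \eqref{eq:stages}, and (G3) follows from Lemma~\ref{lem:values}.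
\end{proof}

\section{Antichains and a counter system}\label{sec:counter}

Fix a guess and let $k_\omega$ be the number of indices $\ell$ with $\omega_\ell=\omega$. We must decide the \emph{antichain problem}: is there an antichain that contains exactly $k_\omega$ terms of type $\omega$ for each $\omega\in\Omega$? From here on only two properties of types are used: $\Omega$ and $Q$ are finite, and a term of type $\omega$ has state $\operatorname{res}(\omega)$.

The difficulty is that the condition compares each $\tau_\ell$ with every subterm of every other $\tau_{\ell'}$, and types do not determine the outcome. Supply can be limited in two ways. If $L(N)=\{g(u,v):u,v\in\{a,a'\}\}$, then $k$ requirements $(c_i,N)$ with distinct $c_i$ can be met exactly when $k\le4$, the number of terms of $L(N)$. And over one constant and one unary symbol there are infinitely many terms, but no antichain has two elements. We replace the pairwise comparisons by a single set that separates the $\tau_\ell$ from all their proper subterms, and then we count.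

A set $X\subseteq T$ is \emph{subterm-closed} if it contains all subterms of its elements. Its \emph{frontier} $\partial X$ is the set of terms that are not in $X$ and have all their immediate subterms in $X$. For example, $\partial\emptyset=C$.

\begin{lemma}\label{lem:frontier}
A finite set $D\subseteq T$ is an antichain if and only if $D\subseteq\partial X$ for some finite subterm-closed set $X$.
\end{lemma}

\begin{proof}
If $D$ is an antichain, let $X$ be the set of all proper subterms of elements of $D$. It is finite and subterm-closed, contains the immediate subterms of each $\tau\in D$, and is disjoint from $D$, since no term is a proper subterm of itself or, in $D$, of another element. Conversely, let $D\subseteq\partial X$ with $X$ subterm-closed. A proper subterm of $\tau'\in D$ is a subterm of an immediate subterm of $\tau'$, hence lies in $X$, hence is not in $D$.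
\end{proof}

The frontier $\partial X$ of a finite set $X$ is finite. Let $n_q(X)$ be the number of terms of state $q$ in $X$, and let $F_\omega(X)$ be the number of terms of type $\omega$ in $\partial X$. Terms of different types are different, so by Lemma~\ref{lem:frontier} the antichain problem asks whether there is a finite subterm-closed $X$ with $F_\omega(X)\ge k_\omega$ for all $\omega$. We build $X$ one term at a time and follow the numbers $n_q(X)$ and $F_\omega(X)$.

For $n\in\mathbb N^Q$ and $\omega=(\sigma,q_1,\dots,q_r)$ let $n^\omega=\prod_{j=1}^rn_{q_j}$, the empty product being $1$. Let $\mathbf e_q\in\mathbb N^Q$ be the unit vector at $q$. A \emph{configuration} is a pair $(n,F)\in\mathbb N^Q\times\mathbb N^\Omega$. For $\omega\in\Omega$, \emph{step $\omega$} is enabled at $(n,F)$ if $F_\omega\ge1$, and it then leads to $(n',F')$ with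
\begin{equation}\label{eq:step}
n'=n+\mathbf e_{\operatorname{res}(\omega)},\qquad
F'_{\omega'}=F_{\omega'}+\bigl((n')^{\omega'}-n^{\omega'}\bigr)-\mathbf 1_{\omega'=\omega}\quad(\omega'\in\Omega),
\end{equation}
where $\mathbf 1_{\omega'=\omega}$ is $1$ if $\omega'=\omega$ and $0$ otherwise. In the \emph{initial configuration}, $n=0$, and $F_\omega$ is $1$ for the types $\omega=(c)$ of constants and $0$ for all other types.

\begin{lemma}\label{lem:simulate}
The configurations reachable from the initial configuration are exactly the pairs $(n(X),F(X))$ with $X$ finite and subterm-closed. Hence the antichain problem has a positive answer if and only if some configuration $(n,F)$ with $F_\omega\ge k_\omega$ for all $\omega$ is reachable from the initial one.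
\end{lemma}

\begin{proof}
Let $X$ be finite and subterm-closed, and let $x_\omega(X)$ be the number of terms of type $\omega$ in $X$. A term of type $\omega=(\sigma,q_1,\dots,q_r)$ with immediate subterms in $X$ is given by a choice, for each $j$ independently, of a term of state $q_j$ in $X$, so there are $n(X)^\omega$ such terms. All terms of type $\omega$ in $X$ are among them, because $X$ is subterm-closed. Therefore
\begin{equation}\label{eq:count}
F_\omega(X)=n(X)^\omega-x_\omega(X).
\end{equation}
Let $t\in\partial X$ have type $\omega$. Then $F_\omega(X)\ge1$, the set $X'=X\cup\{t\}$ is subterm-closed, $n(X')=n(X)+\mathbf e_{\operatorname{res}(\omega)}$, and $x_{\omega'}(X')=x_{\omega'}(X)+\mathbf 1_{\omega'=\omega}$. Subtracting \eqref{eq:count} for $X$ from \eqref{eq:count} for $X'$ shows that step $\omega$ leads from $(n(X),F(X))$ to $(n(X'),F(X'))$.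

The initial configuration is $(n(\emptyset),F(\emptyset))$. If step $\omega$ is enabled at $(n(X),F(X))$, then $\partial X$ contains a term $t$ of type $\omega$, and the step leads to the configuration of $X\cup\{t\}$. By induction on the number of steps, every reachable configuration comes from some $X$. Conversely, list the elements of a finite subterm-closed set $X$ in order of nondecreasing size. Each element lies in the frontier of the set of its predecessors, since its immediate subterms are smaller and belong to $X$. So adding the elements in this order is a sequence of steps that ends in $(n(X),F(X))$.
\end{proof}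

\begin{example}\label{ex:counter}
Consider an automaton with a single state, so that $n=|X|$ and there is one type for each symbol. For $\Sigma=\{a,f\}$ with $f$ unary, write configurations as $(n;F_a,F_f)$. The only run is $(0;1,0)\to(1;0,1)\to(2;0,1)\to\cdots$, because step $f$ changes $F_f$ by $(n+1)-n-1=0$: each new term uses up one frontier term and creates one. So $F_f\ge2$ is never reached. For $\Sigma=\{a,g\}$ with $g$ binary the run begins $(0;1,0)\to(1;0,1)\to(2;0,3)$, where $3=1+(2^2-1^2)-1$. The last configuration belongs to $X=\{a,t\}$ with $t=g(a,a)$, whose frontier is the antichain $\{g(a,t),g(t,a),g(t,t)\}$.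
\end{example}

\section{Backward reachability}\label{sec:backward}

Order configurations componentwise. A set $U$ of configurations is \emph{upward closed} if $y\ge x\in U$ implies $y\in U$. For a set $Y$ of configurations let ${\uparrow}Y$ be the set of configurations above some element of $Y$; if $U={\uparrow}Y$ with $Y$ finite, then $Y$ is a \emph{basis} of $U$. The target set of Lemma~\ref{lem:simulate} is $U_0={\uparrow}\{(0,(k_\omega)_\omega)\}$. We compute the set of all configurations from which $U_0$ can be reached, working backward. This needs three things: steps are monotone, so that the sets that occur are upward closed; bases of predecessor sets are computable; and the iteration stops.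

\subsection*{Monotonicity}
Let $\Delta_{\omega,\omega'}(n)=(n+\mathbf e_{\operatorname{res}(\omega)})^{\omega'}-n^{\omega'}$. If $\omega'=(\sigma,q_1,\dots,q_r)$ and $J_0$ is the set of positions $j$ with $q_j=\operatorname{res}(\omega)$, then multiplying out the first product and canceling $n^{\omega'}$ gives
\begin{equation}\label{eq:delta}
\Delta_{\omega,\omega'}(n)=\sum_{\emptyset\ne J\subseteq J_0}\ \prod_{j\notin J}n_{q_j}.
\end{equation}
This is a sum of monomials in the entries of $n$, so it is nonnegative and monotone in $n$. Suppose that $(n,F)\le(\tilde n,\tilde F)$ and that step $\omega$ leads from $(n,F)$ to $(n',F')$. Then $\tilde F_\omega\ge F_\omega\ge1$, so the step is enabled at $(\tilde n,\tilde F)$, and by \eqref{eq:step} and the monotonicity of $\Delta_{\omega,\omega'}$ it leads to a configuration above $(n',F')$. Consequently, if $U$ is upward closed, then so is the set $\operatorname{Pre}_\omega(U)$ of configurations at which step $\omega$ is enabled and leads into $U$.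

Monotonicity is the reason for the choice of coordinates. The vector $(x_\omega(X))_\omega$ from the proof of Lemma~\ref{lem:simulate} determines both $n(X)$ and $F(X)$, but in these coordinates steps are not monotone: the step that adds a constant $c$ is possible when $x_{(c)}=0$ and impossible when $x_{(c)}=1$. The price of using $(n,F)$ is that the state space contains configurations that come from no set $X$. This does no harm, since they are not reachable from the initial configuration.

\subsection*{Computing predecessors}
The increments \eqref{eq:delta} are polynomials and not constants, so a step cannot simply be inverted on a basis element. Instead we bound the entries that can matter.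

\begin{lemma}\label{lem:truncate}
Let $x^\circ=(n^\circ,F^\circ)$ be a configuration and let $B$ be $1$ plus the largest entry of $x^\circ$. If $(n,F)\in\operatorname{Pre}_\omega({\uparrow}\{x^\circ\})$, then also $(\hat n,\hat F)\in\operatorname{Pre}_\omega({\uparrow}\{x^\circ\})$, where $\hat n_q=\min(n_q,B)$ and $\hat F_{\omega'}=\min(F_{\omega'},B)$.
\end{lemma}

\begin{proof}
Since $F_\omega\ge1$ and $B\ge1$, we have $\hat F_\omega\ge1$, so step $\omega$ is enabled at $(\hat n,\hat F)$. Let $(n',F')\ge x^\circ$ and $(\hat n',\hat F')$ be the results of the step at $(n,F)$ and at $(\hat n,\hat F)$. For $q\in Q$: if $n_q\le B$, then $\hat n'_q=n'_q\ge n^\circ_q$, and otherwise $\hat n'_q\ge B>n^\circ_q$. Now fix $\omega'\in\Omega$ and recall that $\hat F'_{\omega'}=\hat F_{\omega'}+\Delta_{\omega,\omega'}(\hat n)-\mathbf 1_{\omega'=\omega}$. There are three cases.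

If $F_{\omega'}\ge B$, then $\hat F'_{\omega'}\ge B+0-1\ge F^\circ_{\omega'}$.

Suppose that some monomial of \eqref{eq:delta} is nonzero at $n$ and contains a factor $n_q>B$. All its factors are at least $1$ at $n$, hence at least $1$ at $\hat n$, and one of them equals $B$ at $\hat n$. So $\Delta_{\omega,\omega'}(\hat n)\ge B$ and $\hat F'_{\omega'}\ge0+B-1\ge F^\circ_{\omega'}$.

In the remaining case $\hat F_{\omega'}=F_{\omega'}$, and every monomial that is nonzero at $n$ has all factors at most $B$, so it has the same value at $\hat n$. A monomial that is zero at $n$ has a zero factor and is zero at $\hat n$. Thus $\Delta_{\omega,\omega'}(\hat n)=\Delta_{\omega,\omega'}(n)$ and $\hat F'_{\omega'}=F'_{\omega'}\ge F^\circ_{\omega'}$.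
\end{proof}

The set $\operatorname{Pre}_\omega({\uparrow}\{x^\circ\})$ is upward closed, and each of its elements lies above its truncation. So its elements with all entries at most $B$ form a basis, which is computed by testing finitely many configurations. Since $\operatorname{Pre}_\omega({\uparrow}Y)=\bigcup_{x^\circ\in Y}\operatorname{Pre}_\omega({\uparrow}\{x^\circ\})$, a basis of $\operatorname{Pre}_\omega(U)$ is computable from a basis of $U$.

\subsection*{Termination}
Put $U_{j+1}=U_j\cup\bigcup_{\omega\in\Omega}\operatorname{Pre}_\omega(U_j)$. Then $U_j$ is the set of configurations from which $U_0$ can be reached in at most $j$ steps, it is upward closed, and a basis of it is computable. Dickson's lemma states that every infinite sequence $x_0,x_1,\dots$ in $\mathbb N^d$ has indices $i<j$ with $x_i\le x_j$. If $U_{j+1}\ne U_j$ for all $j$, choose $x_j\in U_{j+1}\setminus U_j$; for $i<j$ with $x_i\le x_j$ we get $x_j\in U_{i+1}\subseteq U_j$, a contradiction. So $U_{j+1}=U_j$ for some $j$, and then all later sets equal $U_j$, which is therefore the set of all configurations from which $U_0$ is reachable. The equality can be detected, because ${\uparrow}Y'\subseteq{\uparrow}Y$ holds if and only if every element of $Y'$ lies above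 some element of $Y$. Testing whether the initial configuration lies above a basis element of $U_j$ decides the reachability question of Lemma~\ref{lem:simulate}, and with it the antichain problem.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Normalize and trim the grammar. Run through all sets $\Theta$ of facts with $(S,1)\in\operatorname{Der}(\Theta)$, all admissible equivalence relations $\approx$ for $\Theta$, and all guesses for the core instance defined by $\approx$. These are finitely many triples. For each of them decide the antichain problem as above, and answer positively if and only if some triple succeeds. The answer is correct by Proposition~\ref{prop:facts}, Lemma~\ref{lem:core} and Proposition~\ref{prop:AC}.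
\end{proof}

\section{Prenex existential formulas and finite models}\label{sec:gurevich}

\begin{lemma}\label{lem:finite}
A satisfiable quantifier-free formula has a finite model.
\end{lemma}

\begin{proof}
Let $\mathfrak M\models\psi$, and let $A$ be the set of values in $\mathfrak M$ of all constants, all variables, and all terms that occur in $\psi$, subterms included. It is finite, and it is nonempty by our conventions. Define $\mathfrak M'$ on $A$ by keeping the interpretations of constants and variables, restricting the relations to $A$, and letting $f^{\mathfrak M'}(\bar v)=f^{\mathfrak M}(\bar v)$ if this value lies in $A$ and an arbitrary element of $A$ otherwise. By induction on size, every term occurring in $\psi$ has the same value in $\mathfrak M'$ as in $\mathfrak M$. Hence every atom of $\psi$, and $\psi$ itself, has the same truth value.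
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(1)]
Let $L$ be a regular set of formulas $\exists x_1\cdots\exists x_m\,\psi$ with $\psi$ quantifier-free; $m$ is unbounded, and the $x_i\in\mathcal V$ may repeat. Such a formula is satisfiable in a structure $\mathcal M$, under some assignment, if and only if its matrix $\psi$ is. Indeed, if $(\mathcal M,\nu)\models\exists x_1\cdots\exists x_m\,\psi$, then choosing witnesses from the outside in gives an assignment $\nu'$ with $(\mathcal M,\nu')\models\psi$; and if $(\mathcal M,\nu)\models\psi$, then the values $\nu(x_i)$ are witnesses. In a normalized grammar for $L$, replace each production $N\to\exists x\,N'$ by $N\to N'$. The new grammar generates the formulas of $L$ with all quantifier nodes erased. Since the formulas are prenex, these are their matrices. So $L$ contains a satisfiable formula if and only if the regular set of matrices does, and Theorem~\ref{thm:main} applies. If a formula of $L$ is satisfiable, then its matrix has a finite model by Lemma~\ref{lem:finite}, and this is a finite model of the formula.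
\end{proof}

\section{Complexity}\label{sec:complexity}

\subsection*{The lower bound}
Given a propositional formula in the letters $p_1,\dots,p_n$, let $\varphi$ be obtained by replacing $p_i$ by the atom $x_i=z$, with variables $x_1,\dots,x_n$ and a constant $z$. A model of $\varphi$ yields a satisfying truth assignment through the truth values of these atoms. Conversely, every truth assignment arises in this way in a two-element structure. The theory $L=\{\varphi\}$ has a grammar of linear size, so propositional satisfiability reduces to the problem, and the instances are even quantifier-free.

\subsection*{Set constraints}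
The termination argument of Section~\ref{sec:backward} gives no explicit bound on the running time, and the set $Q$ has exponential size. For the upper bound we go back to Lemmas~\ref{lem:rules} and~\ref{lem:values} and describe a system $\rho$ by a polynomial number of constraints on sets of terms.

\emph{Set expressions} over a ranked alphabet $\Sigma$ are built from set variables and $\emptyset$ by union, intersection, complement, and application $\sigma(E_1,\dots,E_r)$ of a symbol $\sigma\in\Sigma$ of arity $r\ge0$. Under an assignment of subsets of $T$ to the variables, the Boolean operations have their usual meaning in $T$, and $\sigma(E_1,\dots,E_r)$ denotes $\{\sigma(t_1,\dots,t_r):t_j\in E_j\}$; thus a constant $c$ denotes $\{c\}$. A \emph{positive constraint} has the form $E\subseteq E'$ and a \emph{negative constraint} the form $E\not\subseteq E'$.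

\begin{theorem}[Stef\'ansson~\cite{St}; Charatonik and Pacholski~\cite{CP}]\label{thm:setconstraints}
Satisfiability of finite systems of positive and negative set constraints over the ground terms of a finite ranked alphabet is in NEXPTIME.
\end{theorem}

\subsection*{Encoding the core problem}
The frontier description of antichains translates directly into constraints, with a variable $Y$ for the subterm-closed set and variables $Z_\ell$ for the left sides. The stages are replaced by a linear order in which the pairs $(c,N)$ with $c\in V_N$ are established; like the stages, the order excludes circular justifications.

A \emph{schedule} for a core instance consists of a number $K\le k$, constants $e_1,\dots,e_K\in C$, a list of distinct pairs $(c^s,N^s)\in C\times\mathcal N$ for $s=1,\dots,\lambda$ that contains all requirements, and for each $s$ a \emph{justification}, which is either a production $N^s\to c^s$ or an index $\ell_s\le K$ with $e_{\ell_s}=c^s$. Let $b_s$ be the labeling $b_s(c)=\{N^{s'}:s'<s,\ c^{s'}=c\}$. The schedule defines the following system of constraints in the variables $Y$, $Z_\ell$ for $\ell\le K$, and $X^s_N$ for $s\le\lambda$, $N\in\mathcal N$: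
\begin{align}
&Y\subseteq\bigcup_{c\in C}c\ \cup\bigcup_{f\in\mathcal F}f(Y,\dots,Y),\label{eq:sc1}\\
&Z_\ell\subseteq\bigcup_{f\in\mathcal F}f(Y,\dots,Y),\qquad Z_\ell\cap Y\subseteq\emptyset,\qquad Z_\ell\not\subseteq\emptyset,\qquad Z_\ell\cap Z_{\ell'}\subseteq\emptyset\ \ (\ell\ne\ell'),\label{eq:sc2}\\
&X^s_N\subseteq\bigcup_{N\to f(N'_1,\dots,N'_r)}f(X^s_{N'_1},\dots,X^s_{N'_r})\ \cup\bigcup_{c:\,N\in b_s(c)}c,\label{eq:sc3}\\
&Z_{\ell_s}\subseteq X^s_{N^s}\quad\text{for each $s$ that is justified by an index $\ell_s$}.\label{eq:sc4}
\end{align}
In \eqref{eq:sc3} the first union ranges over the productions of $N$ with $f\in\mathcal F$.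

\begin{lemma}\label{lem:schedule}
The core instance has a solution if and only if the system of constraints of some schedule is satisfiable.
\end{lemma}

\begin{proof}
Suppose that the system of a schedule is satisfied, and pick $\tau_\ell\in Z_\ell$. By \eqref{eq:sc1} the immediate subterms of an element of $Y$ lie in $Y$, so $Y$ is subterm-closed. By \eqref{eq:sc2} the $\tau_\ell$ are distinct, are not constants, and lie in $\partial Y$. They form an antichain by the second half of the proof of Lemma~\ref{lem:frontier}, which does not use finiteness. So $\rho(\tau_\ell)=e_\ell$ defines a system. By \eqref{eq:sc3}, \eqref{eq:independent} and induction on the size of terms, $X^s_N\subseteq L_{b_s}(N)$ for all $N$. We show by induction on $s$ that $c^s\in V_{N^s}(\mathfrak A_\rho)$. If $s$ is justified by a production, use (V1). Otherwise $\tau_{\ell_s}\in L_{b_s}(N^s)$ by \eqref{eq:sc4}, that is, $N^s\in b_s^*(\tau_{\ell_s})$ by \eqref{eq:subset}. The induction hypothesis says that $b_s$ is sound for $\rho$, so Lemma~\ref{lem:sound} and \eqref{eq:eval} give $c^s=e_{\ell_s}=\tau_{\ell_s}^{\mathfrak A_\rho}\in V_{N^s}(\mathfrak A_\rho)$. All requirements are in the list, so $\mathfrak A_\rho$ is a solution.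

Conversely, let $\rho$ be a system as in Lemma~\ref{lem:rules}, with $D=\{\tau_1,\dots,\tau_K\}$ and $e_\ell=\rho(\tau_\ell)$. List all pairs $(c,N)$ with $N\in\alpha_h(c)$, ordered by the first stage $m$ with $N\in\alpha_m(c)$. By Lemma~\ref{lem:values} the list contains all requirements. A pair of stage $0$ is justified by a production. If $(c^s,N^s)$ first appears at stage $m+1$, then \eqref{eq:stages} gives an index $\ell_s$ with $e_{\ell_s}=c^s$ and $N^s\in\alpha_m^*(\tau_{\ell_s})$; take it as the justification. All pairs of stage at most $m$ precede position $s$, so $\alpha_m\subseteq b_s$, hence $N^s\in b_s^*(\tau_{\ell_s})$ and $\tau_{\ell_s}\in L_{b_s}(N^s)$ by \eqref{eq:subset}. Put $Z_\ell=\{\tau_\ell\}$, let $Y$ be the set of proper subterms of the $\tau_\ell$, and put $X^s_N=L_{b_s}(N)$. Then \eqref{eq:sc1} holds because $Y$ is subterm-closed, \eqref{eq:sc2} because the $\tau_\ell$ are distinct non-constant elements of $\partial Y$, \eqref{eq:sc3} by \eqref{eq:independent} for the grammar $G[b_s]$, and \eqref{eq:sc4} was just shown.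
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(2)]
NP-hardness was shown above. For the upper bound, erase the quantifiers as in Section~\ref{sec:gurevich}, then normalize and trim the grammar, all in polynomial time. Guess $\Theta$ and $\approx$, and check that $(S,1)\in\operatorname{Der}(\Theta)$ and that $\approx$ is admissible. The set $\operatorname{Der}(\Theta)$ is reached after polynomially many rounds, each of which inspects at most $2^r$ tuples for a production with a connective of arity $r$, so exponential time suffices. There are at most two facts per production, and all symbols other than a possible dummy constant occur in the grammar, so $\Theta$, $\Gamma$ and the core instance have polynomial size. Guess a schedule. It has $K\le k$ and $\lambda\le|C|\cdot|\mathcal N|$, so its system has $1+K+\lambda|\mathcal N|$ variables and polynomially many constraints of polynomial size. Finally run the algorithm of Theorem~\ref{thm:setconstraints}. Correctness follows from Proposition~\ref{prop:facts} and Lemmas~\ref{lem:core} and~\ref{lem:schedule}.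
\end{proof}

\section{Undecidability without prenex form}\label{sec:undec}

Every formula built from equations and negated equations by $\wedge$ and $\exists$ can be brought into prenex form by renaming bound variables, but the number of variables needed grows with the number of quantifiers, whereas $\mathcal V$ is finite. In the formula as it stands, a variable that is quantified again acts as a register that is overwritten: the same atomic production then speaks about a new value at each level of the tree, and the interchange argument behind Remark~\ref{rem:atoms} breaks down. We use this to carry out the encoding of computations that was anticipated in the introduction.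

A \emph{deterministic two-counter machine} has a finite set of control states, among them $q_0$ and $q_{\mathrm{halt}}$, and two counters with values in $\mathbb N$. Each state $q\ne q_{\mathrm{halt}}$ carries one instruction, which refers to one of the counters and is of one of two kinds: ``increment the counter and go to $q'$'', or ``if the counter is $0$ go to $q'$, else decrement it and go to $q''$''. It is undecidable whether such a machine, started in $q_0$ with both counters $0$, reaches $q_{\mathrm{halt}}$ (Minsky).

Take a constant $z$, unary function symbols $\mathsf s,\mathsf p$ and variables $x,y,u$. The variables $x$ and $y$ hold the counters, the value $m$ being represented by $\mathsf s^m(z)$, and $u$ is an auxiliary register. The grammar has the start symbol $S$, a nonterminal $N_q$ for each state $q$, and the following productions, in which iterated conjunctions are bracketed in some fixed way. For instructions on the second counter, $y$ takes the place of $x$ in the last three lines.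
\[
\begin{array}{ll}
\text{start:} & S\to x=z\wedge y=z\wedge N_{q_0}\\[2pt]
\text{halt:} & N_{q_{\mathrm{halt}}}\to z=z\\[2pt]
\text{increment:} & N_q\to\exists u\,\bigl(u=\mathsf s(x)\wedge\mathsf p(u)=x\wedge\neg(u=z)\wedge\exists x\,(x=u\wedge N_{q'})\bigr)\\[2pt]
\text{zero branch:} & N_q\to x=z\wedge N_{q'}\\[2pt]
\text{decrement branch:} & N_q\to\neg(x=z)\wedge\exists u\,\bigl(u=\mathsf p(x)\wedge\exists x\,(x=u\wedge N_{q''})\bigr)
\end{array}
\]
A model need not resemble $\mathbb N$, and the formulas cannot state universal axioms. Instead, each increment asserts the two instances of the axioms of $\mathbb N$ that concern the new value: it is not zero, and its predecessor is the old value. These are all the instances that later tests need.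

Each right side contains at most one nonterminal. So a derivation of a formula $\varphi\in L$ is a control path $q_0,q_1,\dots,q_\ell=q_{\mathrm{halt}}$ with a chosen branch at each test, and it determines nested subformulas $\varphi_0,\dots,\varphi_\ell$ with $\varphi_t\in L(N_{q_t})$, where $\varphi$ is $x=z\wedge y=z\wedge\varphi_0$, the formula $\varphi_t$ is the right side of the production used at step $t$ with $\varphi_{t+1}$ in place of the nonterminal, and $\varphi_\ell$ is $z=z$.

\begin{proof}[Proof of Theorem~\ref{thm:more}(3)]
We show that some $\varphi\in L$ is satisfiable if and only if the machine halts. By symmetry we treat instructions on the first counter.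

Suppose that the machine halts after $\ell$ steps, with counter values $(m_t,n_t)$ at time $t$, and let $\varphi$ be the formula of its control path with the correct branches. Interpret $z,\mathsf s,\mathsf p$ in $\mathbb N$ by $0$, $n\mapsto n+1$ and $n\mapsto\max(n-1,0)$. By downward induction on $t$, the formula $\varphi_t$ holds under every assignment with $x\mapsto m_t$ and $y\mapsto n_t$. For $t=\ell$ this is trivial. At an increment take $m_t+1$ for $u$ and for the new $x$; then $\mathsf p(u)=m_t$ and $u\ne0$. At a zero branch $m_t=0$. At a decrement branch $m_t\neq0$; take $m_t-1$ for $u$ and for the new $x$. So $\varphi$ holds when $x,y\mapsto0$.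

Conversely, let $\varphi\in L$ hold in $(\mathcal M,\nu)$, and fix a derivation as above. We claim that for each $t\le\ell$ the run of the machine has at least $t$ steps and is in state $q_t$ at time $t$, and that, with $(m_t,n_t)$ the counter values at time $t$ and $M_t$ the largest counter value up to time $t$,
\begin{itemize}
\item[(i)] $(\mathcal M,\nu_t)\models\varphi_t$ for some $\nu_t$ with $\nu_t(x)=\mathsf s^{m_t}(z)$ and $\nu_t(y)=\mathsf s^{n_t}(z)$, the terms being evaluated in $\mathcal M$;
\item[(ii)] $\mathsf p(\mathsf s^i(z))=\mathsf s^{i-1}(z)$ and $\mathsf s^i(z)\ne z$ hold in $\mathcal M$ for $1\le i\le M_t$.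
\end{itemize}
For $t=0$ take $\nu_0=\nu$; condition (ii) is empty. Let the claim hold for $t<\ell$ and write $m=m_t$.

If $q_t$ carries an increment, the witness for $u$ in $\varphi_t$ is $\mathsf s^{m+1}(z)$, and the next two conjuncts state the facts of (ii) for $i=m+1$. Since $m\le M_t$ and $M_{t+1}=\max(M_t,m+1)$, condition (ii) holds for $t+1$. The witness for the new $x$ is $\mathsf s^{m+1}(z)$ and $y$ is unchanged, which gives (i) for $t+1$.

If $q_t$ carries a test and $m=0$, then $x=z$ holds under $\nu_t$. The decrement branch begins with $\neg(x=z)$, so the derivation uses the zero branch, as the machine does, and $\nu_{t+1}=\nu_t$ works. If $m>0$, then $\nu_t(x)=\mathsf s^m(z)\ne z$ by (ii), so the derivation uses the decrement branch, as the machine does. The witness for $u$, and then for the new $x$, is $\mathsf p(\mathsf s^m(z))=\mathsf s^{m-1}(z)$ by (ii). In both cases $M_{t+1}=M_t$.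

For $t=\ell$ the claim says that the machine reaches $q_{\mathrm{halt}}$. The grammar is computable from the machine, and its formulas use only $\exists$, $\wedge$, equations and negated equations over the stated symbols. Hence the problem is undecidable.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CP}
W.~Charatonik and L.~Pacholski,
\emph{Negative set constraints with equality},
LICS 1994.

\bibitem{MMV}
Umang Mathur, David Mestel, Mahesh Viswanathan,
\emph{The Decision Problem for Regular First-Order Theories},
arXiv:2410.17185 (2024).

\bibitem{St}
K.~Stef\'ansson,
\emph{Systems of set constraints with negative constraints are NEXPTIME-complete},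
LICS 1994.

\end{thebibliography}
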